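\title{A superpolynomial lower bound on the queue-number of graphs of bounded tree-width}

\begin{abstract}
Let $Q(k)$ be the largest queue-number of a graph of tree-width at most $k$. It is known that $k+1\le Q(k)\le 2^k-1$ for $k\ge2$. We prove that
\[
Q(k)\ge\exp\Big(\big(\tfrac12-o(1)\big)\frac{(\ln k)^2}{\ln\ln k}\Big),
\]
already for bipartite graphs, so that no polynomial in $k$ bounds $Q(k)$ from above. From a good layout of a very large universal graph, Ramsey's theorem extracts, for each place in the underlying tree, a set of ancestors that the layout ``remembers''. These sets must be small and must not vary much, and a recursive counting argument shows that the two demands are incompatible with a polynomial number of queues.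
\end{abstract}

\section{Introduction}\label{sec:intro}

All graphs are finite and simple. Let $<$ be a linear order on the vertices of a graph $G$. Two edges $uv$ and $xy$ with $u<v$ and $x<y$ are \emph{nested} if $u<x<y<v$ or $x<u<v<y$. A \emph{queue layout} of $G$ consists of a linear order on $V(G)$ and an assignment of the edges to \emph{queues} such that no two edges of one queue are nested. The \emph{queue-number} of $G$ is the least number of queues in a queue layout of $G$. If one scans the vertices from left to right, lets an edge enter at its left end and leave at its right end, then the condition says that inside one queue an edge that enters strictly earlier never leaves strictly later. For a fixed vertex order, the number of queues needed is the largest number of pairwise nested edges: fewer cannot suffice, and it is enough to put an edge into queue $j$ when the longest sequence of edges that starts with it, each nested inside the previous one, has $j$ terms. So the queue-number asks for a vertex order in which few edges are pairwise nested.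

A \emph{tree decomposition} of $G$ is a tree whose nodes carry subsets of $V(G)$, called bags, such that both ends of every edge lie in a common bag and, for every vertex, the nodes whose bags contain it form a nonempty subtree. Its width is the largest size of a bag minus one, and the \emph{tree-width} of $G$ is the least width of a tree decomposition. Let $Q(k)$ be the maximum queue-number of a graph of tree-width at most $k$.

A graph of tree-width $k$ combines two features, branching and width, and each of them alone is cheap. A tree needs only one queue. Order its vertices by breadth-first search; if $u<x<y<v$ with edges $uv$ and $xy$, then $u$ is the parent of $v$ and $x$ is the parent of $y$, and $u<x$ forces $v<y$, a contradiction. A graph with a tree decomposition of width $k$ whose tree is a path needs at most $k$ queues. Each vertex $v$ then occupies an interval $I(v)$ of the path; order the vertices by $\min I(v)$. If $u_1<\dots<u_j<v_j<\dots<v_1$ with edges $u_sv_s$, then $\min I(u_s)\le\min I(v_j)\le\min I(v_s)\le\max I(u_s)$ for all $s$, so the bag at $\min I(v_j)$ contains $u_1,\dots,u_j,v_j$, and $j\le k$. One would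 guess that branching and width together cost only polynomially many queues.

The problem, as posed by Wiechert~\cite{Wiechert}, starts from two known bounds: $Q(k)\le 2^k-1$ for $k\ge1$, and $Q(k)\ge k+1$ for $k\ge2$, the lower bound being witnessed by $k$-trees. They give $Q(2)=3$ and drift apart exponentially after that. The question is:

\begin{quote}
\emph{Is there a polynomial $p$ such that, for every $k\ge1$, every graph of tree-width at most $k$ has queue-number at most $p(k)$?}
\end{quote}

The answer is no.

\begin{theorem}\label{thm:main}
As $k\to\infty$,
\[
Q(k)\ \ge\ \exp\Big(\big(\tfrac12-o(1)\big)\frac{(\ln k)^2}{\ln\ln k}\Big),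
\]
and the same bound already holds for bipartite graphs of tree-width at most $k$. In particular, for every constant $C$ we have $Q(k)>k^C$ for all large $k$, so no polynomial $p$ satisfies $Q(k)\le p(k)$ for all $k\ge1$.
\end{theorem}

The proof has two independent halves, joined by Proposition~\ref{prop:memory}. That proposition is a statement about sets on a rooted tree; it mentions neither graphs nor orders. Section~\ref{sec:graphs} builds the graphs. Section~\ref{sec:memory} states the proposition and shows by hand that it already forces about $k^2/\log k$ queues. Sections~\ref{sec:homog} and~\ref{sec:proofmemory} prove the proposition from a layout, and Sections~\ref{sec:recursion} and~\ref{sec:parameters} iterate the hand computation to obtain the theorem.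

Throughout, $[N]=\{1,\dots,N\}$. We fix $k\ge2$, let $Q_{\mathrm b}(k)$ be the maximum queue-number of a \emph{bipartite} graph of tree-width at most $k$, and put
\[
r=2Q_{\mathrm b}(k).
\]
Since $1\le Q_{\mathrm b}(k)\le Q(k)\le2^k-1$, the number $r$ is finite and at least $2$; this is the only use of the known upper bound. Our task is to bound $r$ from below.

\section{Decreasing matchings and universal graphs}\label{sec:graphs}

\subsection{Decreasing matchings}

In a bipartite graph we can trade a factor $2$ for not having to know how the two classes interleave. Let $G$ be bipartite with classes $A$ and $T$, and let $<$ be a linear order on $V(G)$. A \emph{decreasing matching} of size $m$ consists of edges $a_1t_1,\dots,a_mt_m$ with $a_s\in A$, $t_s\in T$,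
\[
a_1<\dots<a_m\qquad\text{and}\qquad t_1>\dots>t_m .
\]
This notion depends only on the order induced on $A$ and the order induced on $T$, and every subset of a decreasing matching is a decreasing matching.

\begin{lemma}\label{lem:matching}
In a queue layout with $q$ queues, every decreasing matching has size at most $2q$. Hence every bipartite graph of tree-width at most $k$ has a vertex order with no decreasing matching of size $r+1$.
\end{lemma}

\begin{proof}
If $a_s<t_s$ and $s'<s$, then $a_{s'}<a_s<t_s<t_{s'}$. So the indices $s$ with $a_s<t_s$ form an initial segment $1,\dots,j$. The chain $a_1<\dots<a_j<t_j<\dots<t_1$ gives $j$ pairwise nested edges, and the chain $t_m<\dots<t_{j+1}<a_{j+1}<\dots<a_m$ gives $m-j$ pairwise nested edges. Pairwise nested edges lie in distinct queues, so $j\le q$ and $m-j\le q$. The second statement follows by taking the order of a layout with at most $Q_{\mathrm b}(k)$ queues.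
\end{proof}

\subsection{Types}

We want a graph that contains every local situation that a tree decomposition allows, each repeated many times. Walking down a rooted decomposition, one keeps a part of the current bag and adds a new vertex. The following tree lists all such walks of length at most $D$.

For $D\ge1$ let $\mathcal D$ be the finite rooted tree defined as follows. Its nodes are called \emph{types}, the depth of a type $v$ is $d_v$, and each type $v$ carries a set $B(v)$ of types, its \emph{bag}. The root $\rho$ has depth $0$ and $B(\rho)=\{\rho\}$. A type $u$ of depth less than $D$ has, for every $S\subseteq B(u)$ with $|S|\le k-1$, exactly one child $v$ with $B(v)=S\cup\{v\}$; we say that $v$ \emph{keeps} $S$. Types of depth $D$ have no children. For $k=2$, say, the root has two children, keeping $\emptyset$ and $\{\rho\}$, and a type of depth less than $D$ with bag $\{u,v\}$ has three children, keeping $\emptyset$, $\{u\}$ and $\{v\}$.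

A type counts as a descendant and as an ancestor of itself unless we say ``proper'', and $\mathrm{anc}(v)$ is the set of proper ancestors of $v$. By construction $|B(v)|\le k$, $v\in B(v)\subseteq\mathrm{anc}(v)\cup\{v\}$, and $B(v)\setminus\{v\}$ is contained in the bag of the parent of $v$ when $v\ne\rho$.

\subsection{The graphs $H_N$}

An \emph{address} of a type $v$ is a word $n\in[N]^{d_v}$, and $n|_d$ denotes the prefix of length $d$ of a word $n$. For each type $v$ and each address $n$ of $v$, the graph $H_N$ has two vertices, $(v;n)\in A$ and $t(v;n)\in T$, and $t(v;n)$ is joined to $(u;n|_{d_u})$ for every $u\in B(v)$. Thus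
\[
t(v;n')\text{ is adjacent to }(u;n)\iff u\in B(v)\text{ and }n'\text{ extends }n .
\]
The pairs $(v;n)$ form the tree obtained from $\mathcal D$ by repeating every child $N$ times, recursively. We do not make a bag into a clique; instead the vertex $t(v;n)$ is a probe adjacent to the whole bag. So $H_N$ is bipartite with classes $A$ and $T$. It depends on $k$ and $D$, which we suppress.

\begin{lemma}\label{lem:tw}
The graph $H_N$ has tree-width at most $k$.
\end{lemma}

\begin{proof}
Take the tree whose nodes are the pairs $(v;n)$, where for $v\ne\rho$ the parent of $(v;n)$ is $(v^-;n|_{d_v-1})$ and $v^-$ is the parent of $v$ in $\mathcal D$. Attach to the node $(v;n)$ the set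
\[
X(v;n)=\{(u;n|_{d_u}):u\in B(v)\}\cup\{t(v;n)\},
\]
which has at most $k+1$ elements. Every edge at $t(v;n)$ lies in $X(v;n)$, and $t(v;n)$ lies in no other set. The vertex $(u;n)$ lies in $X(v;n')$ exactly when $u\in B(v)$ and $n'$ extends $n$; in particular it lies in $X(u;n)$. If $(u;n)\in X(v;n')$ and $v\ne u$, then $u\in B(v^-)$ and $d_v-1\ge d_u$, so $n'|_{d_v-1}$ still extends $n$ and $(u;n)$ lies in the set of the parent node. Hence from every node whose set contains $(u;n)$ one can climb to the node $(u;n)$ through such nodes, and these nodes form a subtree.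
\end{proof}

\section{What a layout remembers}\label{sec:memory}

All that we need from a good order of $H_N$ is the following.

\begin{proposition}\label{prop:memory}
For every $D\ge1$ one can assign to each type $\tau$ of $\mathcal D$ a set $U(\tau)$ such that
\begin{enumerate}
\item[(M1)] $B(\tau)\setminus\{\tau\}\subseteq U(\tau)\subseteq\mathrm{anc}(\tau)$ for every type $\tau$;
\item[(M2)] $|U(\tau)|\le r$ for every type $\tau$;
\item[(M3)] for every type $e$, the \emph{trace} $U(\tau)\cap\mathrm{anc}(e)$ takes at most $r$ different values as $\tau$ ranges over the types with $e\in B(\tau)$.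
\end{enumerate}
\end{proposition}

We call $U(\tau)$ the \emph{memory} of $\tau$. The memory contains what the bag has kept, it is small, and the types that keep a given $e$ have few different memories of what lies above $e$. Each of (M2) and (M3) is easy to satisfy alone. The smallest choice $U(\tau)=B(\tau)\setminus\{\tau\}$ has size at most $k-1$. But if $D\ge k$ and $e$ is the type of depth $k-1$ reached from $\rho$ by keeping everything, then $|B(e)|=k$, and $e$ together with its children keeping a set $S$ with $e\in S\subsetneq B(e)$ produces all $2^{k-1}$ subsets of $B(e)\setminus\{e\}$ as traces. The largest choice $U(\tau)=\mathrm{anc}(\tau)$ gives a single trace for each $e$, but its size reaches $D$, which is as large as we like. The question is how well one can interpolate.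

\subsection*{One compression, by hand}

We show that Proposition~\ref{prop:memory} gives $r\ge(\frac1{16}-o(1))\,k^2/\log_2k$. This is already superlinear, and it contains the whole idea of the counting half of the proof. We may assume $r\le k^2$. Let $k$ be large and put
\[
y=\lfloor2\log_2k\rfloor+1,\qquad g=\lfloor k/4\rfloor,\qquad b=\Big\lfloor\frac{k}{2(y+1)}\Big\rfloor ,
\]
so that $2^y>r$ and $g\ge y$. Let $D=b(2g+1)+1$.

\emph{A block.} Let $s$ be a type with $d_s+2g+1\le D$, and let $Y\subseteq B(s)$ with $|Y|+2g\le k-1$. Below $s$, keep $Y$ and every new type: this gives a path $x_1,\dots,x_{2g},e$ with $B(x_i)=Y\cup\{x_1,\dots,x_i\}$ and $B(e)=Y\cup\{x_1,\dots,x_{2g},e\}$. We claim that there is a $y$-element set $X\subseteq\{x_1,\dots,x_{2g}\}$ such that \emph{every} proper descendant $\tau$ of $e$ with $X\cup\{e\}\subseteq B(\tau)$ has more than $g$ of the $x_i$ in its memory. Otherwise, for each $X$ there is a type $\tau_X$ with $X\cup\{e\}\subseteq B(\tau_X)$ such that $J_X=U(\tau_X)\cap\{x_1,\dots,x_{2g}\}$ has at most $g$ elements. By (M1), $X\subseteq J_X$, and by (M3) there are at most $r$ different sets $J_X$. Each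 of them contains at most $\binom gy$ sets $X$, so $\binom{2g}y\le r\binom gy$. But $\binom{2g}y/\binom gy=\prod_{i<y}\frac{2g-i}{g-i}\ge2^y>r$.

So the $y+1$ \emph{keys} $Z=X\cup\{e\}$, a logarithmic number, force a linear number of types to stay in the memory, although all other $x_i$ may now be dropped from the bag. The freed space can be used again.

\emph{Concatenation.} Build a block below $s=\rho$ with $Y=\emptyset$, obtaining $e_1$ and $Z_1$; then a block below $e_1$ with $Y=Z_1$, obtaining $e_2$ and $Z_2$; and so on, the $i$-th block starting at $e_{i-1}$ with $Y=Z_1\cup\dots\cup Z_{i-1}\subseteq B(e_{i-1})$. There is room for $b$ blocks, because $(b-1)(y+1)+2g\le k-(y+1)\le k-1$. Let $\tau$ be the child of $e_b$ keeping $Z_1\cup\dots\cup Z_b$, a set of $b(y+1)\le k/2$ types. Then $\tau$ remembers more than $g$ types in each of $b$ disjoint blocks, and (M2) gives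
\[
r\ge b(g+1)\ge\Big\lfloor\frac k{2(y+1)}\Big\rfloor\cdot\frac k4=(1-o(1))\frac{k^2}{16\log_2k}.
\]

In Section~\ref{sec:recursion} we do not stop at the concatenation. The blocks take over the role of the types $x_i$, and we compress again. First we prove the proposition.

\section{Homogeneous orders}\label{sec:homog}

An arbitrary order of $V(H_N)$ has no structure to argue with. We pass to a copy of $H_M$ inside $H_N$ on which the relative order of two $T$-vertices is decided by their types and by the place where their addresses part. Two words \emph{first differ at $i$} if both have length at least $i$, they agree in the first $i-1$ coordinates, and they differ in the $i$-th. We refer to the entries of words as labels.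

\subsection{A Ramsey lemma for pairs of leaves}

Recall Ramsey's theorem: for all $q$ and $L$ there is $N$ such that for every $q$-coloring of the $2$-element subsets of an $N$-element set, some $L$-element subset has all its pairs of one color. We first apply it once per coordinate.

\begin{lemma}\label{lem:grid}
For all $D,q,L\ge1$ there is $N$ such that for every $q$-coloring $\psi$ of the $D$-tuples $(X_1,\dots,X_D)$ of $2$-element subsets of $[N]$, there are $L$-element sets $S_1,\dots,S_D\subseteq[N]$ such that $\psi$ is constant on the tuples with $X_j\subseteq S_j$ for all $j$.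
\end{lemma}

\begin{proof}
Induct on $D$; the case $D=1$ is Ramsey's theorem. For $D\ge2$ let $N'$ work for $D-1,q,L$. Let $F$ be the set of $(D-1)$-tuples of $2$-element subsets of $[N']$, and let $N\ge N'$ be as in Ramsey's theorem for $q^{|F|}$ colors and $L$. Given $\psi$, color each pair $X_D\subseteq[N]$ by the function $F\to[q]$, $(X_1,\dots,X_{D-1})\mapsto\psi(X_1,\dots,X_D)$. There is an $L$-element set $S_D$ all of whose pairs receive the same function $f$. The choice of $N'$, applied to $f$, gives $S_1,\dots,S_{D-1}$.
\end{proof}

We want a coloring of pairs of words to depend only on the first coordinate in which the words differ. A subgrid $S_1\times\dots\times S_D$ cannot achieve this, since the color may record which word has the larger last label. The remedy is to use, below different prefixes, disjoint ranges of labels arranged in lexicographic order; then the first difference decides all later comparisons. Let $[M]^{\le D}$ be the set of words over $[M]$ of length at most $D$. A \emph{tree embedding} is an injective, length-preserving map $\varphi:[M]^{\le D}\to[N]^{\le D}$ with $\varphi(n)|_d=\varphi(n|_d)$ for all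 words $n$ and all $d$ up to the length of $n$.

\begin{lemma}\label{lem:tree}
For all $D,q,M\ge1$ there is $N$ such that for every $q$-coloring $\chi$ of the ordered pairs of words in $[N]^D$, there are a tree embedding $\varphi$ and colors $c_1,\dots,c_D$ such that $\chi(\varphi(\ell),\varphi(\ell'))=c_i$ whenever $\ell,\ell'\in[M]^D$ first differ at $i$ and $\ell_i<\ell'_i$.
\end{lemma}

\begin{proof}
Take $N$ from Lemma~\ref{lem:grid} for $q^D$ colors and $L=M^D+1$. For a tuple $(X_1,\dots,X_D)$ of pairs put $\alpha=(\min X_1,\dots,\min X_D)$ and
\[
\beta^i=(\min X_1,\dots,\min X_{i-1},\max X_i,\dots,\max X_D),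
\]
and color the tuple by the vector $(\chi(\alpha,\beta^i))_{i=1}^D$. Let $S_1,\dots,S_D$ be as in Lemma~\ref{lem:grid}, let $(c_1,\dots,c_D)$ be the constant value, and let $S_j'=S_j\setminus\{\max S_j\}$. If $\alpha,\beta\in S_1'\times\dots\times S_D'$ satisfy $\alpha_j=\beta_j$ for $j<i$ and $\alpha_j<\beta_j$ for $j\ge i$, then $\chi(\alpha,\beta)=c_i$: take $X_j=\{\alpha_j,\max S_j\}$ for $j<i$ and $X_j=\{\alpha_j,\beta_j\}$ for $j\ge i$, so that $\beta=\beta^i$.

Since $|S_j'|=M^D\ge M^j$, there is a map $\varphi_j:[M]^j\to S_j'$ that is strictly increasing for the lexicographic order on $[M]^j$. For $n\in[M]^d$ put $\varphi(n)=(\varphi_1(n|_1),\dots,\varphi_d(n|_d))$. This map preserves lengths and prefixes, and it is injective because $\varphi_d$ is. If $\ell,\ell'\in[M]^D$ first differ at $i$ and $\ell_i<\ell'_i$, then $\ell|_j=\ell'|_j$ for $j<i$, and $\ell|_j$ precedes $\ell'|_j$ lexicographically for $j\ge i$. So $\alpha=\varphi(\ell)$ and $\beta=\varphi(\ell')$ are as above.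
\end{proof}

\subsection{Homogeneous orders of $H_M$}

A linear order on $V(H_M)$ is \emph{homogeneous} if there are signs $h_i(\tau,\tau')\in\{+,-\}$, for $1\le i\le D$ and types $\tau,\tau'$ of depth at least $i$, such that for all addresses $n$ of $\tau$ and $n'$ of $\tau'$ that first differ at $i$ with $n_i<n'_i$,
\begin{equation}\label{eq:hom}
t(\tau;n)<t(\tau';n')\iff h_i(\tau,\tau')=+ .
\end{equation}
The two vertices are distinct, so the sign $-$ means $t(\tau;n)>t(\tau';n')$. Nothing is required of the $A$-vertices.

\begin{lemma}\label{lem:hom}
For all $D,M\ge1$ there is a homogeneous order of $V(H_M)$ with no decreasing matching of size $r+1$.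
\end{lemma}

\begin{proof}
Let $q=2^{|\mathcal D|^2}$, where $|\mathcal D|$ is the number of types, and take $N$ from Lemma~\ref{lem:tree}. By Lemmas~\ref{lem:matching} and~\ref{lem:tw}, $H_N$ has an order with no decreasing matching of size $r+1$. Color a pair $(\ell,\ell')$ of words in $[N]^D$ by the set of all pairs of types $(\tau,\tau')$ with $t(\tau;\ell|_{d_\tau})<t(\tau';\ell'|_{d_{\tau'}})$. Let $\varphi$ and $c_1,\dots,c_D$ be as in Lemma~\ref{lem:tree}. The map $(v;n)\mapsto(v;\varphi(n))$, $t(v;n)\mapsto t(v;\varphi(n))$ from $V(H_M)$ to $V(H_N)$ is injective, and it sends edges to edges because $\varphi$ preserves prefixes. Order $V(H_M)$ as its image is ordered; a decreasing matching of $H_M$ maps to one of $H_N$ of the same size. Put $h_i(\tau,\tau')=+$ exactly when $(\tau,\tau')\in c_i$. Given $n,n'$ as in \eqref{eq:hom}, extend them to words $\ell,\ell'\in[M]^D$. These first differ at $i$ with $\ell_i<\ell'_i$, and $\varphi(\ell)|_{d_\tau}=\varphi(n)$, $\varphi(\ell')|_{d_{\tau'}}=\varphi(n')$. So $t(\tau;\varphi(n))<t(\tau';\varphi(n'))$ holds exactly when $(\tau,\tau')\in c_i$.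
\end{proof}

\subsection{Classes}

Fix a homogeneous order with $M\ge3$. For types $\tau,\tau'$ of depth at least $i$ write
\begin{align*}
\tau\sim_i\tau'\quad&\text{if }h_i(\tau,\tau')=h_i(\tau',\tau),\\
\tau\prec_i\tau'\quad&\text{if }h_i(\tau,\tau')=+\text{ and }h_i(\tau',\tau)=-.
\end{align*}
Exactly one of $\tau\sim_i\tau'$, $\tau\prec_i\tau'$, $\tau'\prec_i\tau$ holds. By \eqref{eq:hom}, applied with the roles of $\tau$ and $\tau'$ exchanged when $n'_i<n_i$, the relations have the following meaning for addresses $n,n'$ that first differ at $i$. If $\tau\prec_i\tau'$, \emph{the types decide}: $t(\tau;n)<t(\tau';n')$ whatever the labels are. If $\tau\sim_i\tau'$, \emph{the labels decide}: $t(\tau;n)<t(\tau';n')$ holds exactly when $n_i<n'_i$ if the common sign is $+$, and exactly when $n_i>n'_i$ if it is $-$. Transitivity of the vertex order organizes these local rules.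

\begin{lemma}\label{lem:classes}
Let $1\le i\le D$. On the types of depth at least $i$:
\begin{enumerate}
\item[(a)] $\sim_i$ is an equivalence relation, and $h_i$ takes the same value on all pairs from one class; we call it the \emph{orientation} of the class.
\item[(b)] $\prec_i$ is transitive.
\item[(c)] If $\tau\sim_i\tau'$ and $1\le j\le i$, then $\tau\sim_j\tau'$.
\end{enumerate}
\end{lemma}

\begin{proof}
In (a) and (b) fix a word $p$ of length $i-1$, and let $t(\tau;c)$ denote the vertex of type $\tau$ whose address is $p$, then $c$, then $1$'s. Three labels are used.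

(a) Let $\tau\sim_i\tau'$ with common sign $+$. Then $t(\tau;1)<t(\tau';2)<t(\tau;3)$, so $h_i(\tau,\tau)=+$, and in the same way $h_i(\tau',\tau')=+$. If the common sign is $-$, all inequalities are reversed and $h_i(\tau,\tau)=h_i(\tau',\tau')=-$. So the common sign of an equivalent pair equals $h_i(\tau,\tau)$ and $h_i(\tau',\tau')$. Reflexivity and symmetry are part of the definition. If $\tau\sim_i\tau'\sim_i\tau''$, both pairs have the sign $h_i(\tau',\tau')$. If it is $+$, then $t(\tau;1)<t(\tau';2)<t(\tau'';3)$ and $t(\tau'';1)<t(\tau';2)<t(\tau;3)$, so $h_i(\tau,\tau'')=h_i(\tau'',\tau)=+$. If it is $-$, the reversed chains give $h_i(\tau,\tau'')=h_i(\tau'',\tau)=-$. Finally, for $\sigma,\sigma'$ in the class of $\tau$ we have $h_i(\sigma,\sigma')=h_i(\sigma,\sigma)=h_i(\sigma,\tau)=h_i(\tau,\tau)$.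

(b) If $\tau\prec_i\tau'\prec_i\tau''$, then $t(\tau;1)<t(\tau';2)<t(\tau'';3)$ gives $h_i(\tau,\tau'')=+$, and $t(\tau;3)<t(\tau';2)<t(\tau'';1)$ gives $h_i(\tau'',\tau)=-$.

(c) Let $j<i$, and suppose $\tau\sim_i\tau'$ but $\tau\not\sim_j\tau'$; by symmetry $\tau\prec_j\tau'$. Choose addresses $n$ of $\tau$ and $n'$ of $\tau'$ that first differ at $i$, have $n_j=n'_j=2$, and satisfy $t(\tau';n')<t(\tau;n)$; this is possible because at coordinate $i$ the labels decide, so we take $n'_i<n_i$ for orientation $+$ and $n'_i>n_i$ for orientation $-$. Let $m$ be obtained from $n$ by changing the $j$-th label to $3$ if $h_j(\tau,\tau)=+$ and to $1$ if $h_j(\tau,\tau)=-$. In both cases $t(\tau;n)<t(\tau;m)$. The addresses $m$ and $n'$ first differ at $j$, so $\tau\prec_j\tau'$ gives $t(\tau;m)<t(\tau';n')$. Together, $t(\tau;m)<t(\tau';n')<t(\tau;n)<t(\tau;m)$, which is absurd.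
\end{proof}

Part (c) says that the partitions become finer as $i$ grows: types that the order has separated at one level are never merged further down.

\section{Proof of Proposition~\ref{prop:memory}}\label{sec:proofmemory}

Let $D$ be given, put $M=2^{r+1}+1$, and fix by Lemma~\ref{lem:hom} a homogeneous order of $V(H_M)$ with no decreasing matching of size $r+1$. Note $M\ge r+1\ge3$. For a word $p$ we write $(p,\mathbf1)$ for $p$ followed by as many $1$'s, possibly none, as the address in question needs.

There are two ways to build a decreasing matching, one for each alternative of the last section. If many types contain $e$ in their bags and are pairwise inequivalent at the level of $e$, then their $T$-vertices are ordered by type, and we can match them to copies of $e$ in the reverse order. So an order must put these types into few classes. But inside a class the order cannot tell types apart at that level, and an ancestor $u$ of $\tau$ that is kept by \emph{some} type equivalent to $\tau$ does as much harm as an ancestor kept by $\tau$ itself. The relevant level for $u$ is $d_u+1$, the first coordinate in which the neighbors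 of a vertex $(u;p)$ are free. This suggests the definition.

\begin{definition}
For a type $\tau$, let $U(\tau)$ be the set of all $u\in\mathrm{anc}(\tau)$ for which there is a type $\sigma\ne u$ with
\[
u\in B(\sigma)\qquad\text{and}\qquad\sigma\sim_{d_u+1}\tau .
\]
We call $\sigma$ a \emph{witness} for $u$.
\end{definition}

Both $\sigma$ and $\tau$ are proper descendants of $u$, so the relation $\sim_{d_u+1}$ is defined for them. Taking $\sigma=\tau$ proves (M1). The two extreme memories of Section~\ref{sec:memory} come from two natural orders. If the $T$-vertices are sorted by type first and then lexicographically by address, all classes are singletons and $U(\tau)=B(\tau)\setminus\{\tau\}$. If they are sorted lexicographically by address first, all signs are $+$, each level has one class, and $U(\tau)=\mathrm{anc}(\tau)$, the child of $u$ keeping $\{u\}$ being a witness for $u$.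

\subsection{Few traces}

\begin{proof}[Proof of \textup{(M3)}]
For $e=\rho$ the only trace is $\emptyset$. Let $e$ have depth $i\ge1$. All types $\tau$ with $e\in B(\tau)$ are descendants of $e$ and have depth at least $i$.

\emph{The trace depends only on the $\sim_i$-class of $\tau$.} Let $\tau\sim_i\tau'$ be descendants of $e$ and let $u\in\mathrm{anc}(e)$. Then $u$ is a proper ancestor of both types and $d_u+1\le i$, so $\tau\sim_{d_u+1}\tau'$ by Lemma~\ref{lem:classes}(c). By Lemma~\ref{lem:classes}(a), a type $\sigma$ is a witness for $u\in U(\tau)$ exactly when it is a witness for $u\in U(\tau')$.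

\emph{At most $r$ classes occur.} Suppose that $\tau_1,\dots,\tau_{r+1}$ have $e$ in their bags and are pairwise inequivalent under $\sim_i$. Any two are comparable under $\prec_i$, which is transitive, so we may index them so that $\tau_{s'}\prec_i\tau_s$ for all $s<s'$. Fix $p\in[M]^{i-1}$. Sorting $r+1$ of the vertices $(e;p,c)$, we find distinct labels $c_1,\dots,c_{r+1}$ with $(e;p,c_1)<\dots<(e;p,c_{r+1})$. The vertex $(e;p,c_s)$ is adjacent to $t(\tau_s;p,c_s,\mathbf1)$. The addresses of these $T$-vertices pairwise first differ at $i$, so the types decide and the $T$-vertices decrease as $s$ grows. This is a decreasing matching of size $r+1$, a contradiction.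
\end{proof}

\subsection{Small memory}

We show that $K$ elements of $U(\tau)$ produce a decreasing matching of size $K$. The case $K=2$ shows the difficulty. Let $x_1,x_2\in U(\tau)$ have depths $a_1<a_2$ and witnesses $\sigma_1,\sigma_2$. By Lemma~\ref{lem:classes}(c), $\sigma_1\sim_{a_1+1}\sigma_2$; say the orientation is $+$. Fix $x=(x_1;p)$, and for each label $c$ let $\varepsilon^c$ be the edge from $(x_2;p,c,\mathbf1)$ to $t(\sigma_2;p,c,\mathbf1)$. The edge from $x$ to $t(\sigma_1;p,2,\mathbf1)$ forms a decreasing matching with $\varepsilon^3$ if the $A$-end of $\varepsilon^3$ is left of $x$, and with $\varepsilon^1$ if the $A$-end of $\varepsilon^1$ is right of $x$. Both conditions may fail, since homogeneity says nothing about $A$. But among five labels there are three, $c<c^*<c'$, for which the $A$-ends lie on the same side of $x$, and then the edge from $x$ to $t(\sigma_1;p,c^*,\mathbf1)$ forms a decreasing matching with $\varepsilon^{c'}$ if that side is the left and with $\varepsilon^c$ if it is the right. In general there are up to $2^r$ patterns of sides instead of two, and this dictates the value of $M$.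

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.95]
\draw[->] (-0.3,2.6) -- (9.4,2.6) node[right] {$A$};
\draw[->] (-0.3,0) -- (9.4,0) node[right] {$T$};
\draw (0.5,2.6) -- (8.5,0);
\draw (2,2.6) -- (7.3,0);
\draw (7,2.6) -- (1.7,0);
\draw (8.5,2.6) -- (0.5,0);
\draw[very thick] (4.9,2.6) -- (4.1,0);
\fill (0.5,2.6) circle (2pt) (2,2.6) circle (2pt) (7,2.6) circle (2pt) (8.5,2.6) circle (2pt) (4.9,2.6) circle (2.5pt);
\fill (8.5,0) circle (2pt) (7.3,0) circle (2pt) (1.7,0) circle (2pt) (0.5,0) circle (2pt) (4.1,0) circle (2.5pt);
\node at (1.25,3.0) {$j\in L$};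
\node at (4.9,3.0) {$x$};
\node at (7.75,3.0) {$j\notin L$};
\node at (1.1,-0.45) {label $c$};
\node at (4.1,-0.45) {label $c^*$};
\node at (7.9,-0.45) {label $c'$};
\end{tikzpicture}
\caption{The induction step in the proof of (M2), for orientation $+$. The orders on $A$ and on $T$ are drawn on separate lines, so a decreasing matching is a set of pairwise crossing segments. The $T$-vertices are ordered by their labels $c<c^*<c'$. Edges whose $A$-end is left of $x$ are taken from the matching below label $c'$, edges whose $A$-end is right of $x$ from the matching below label $c$, and the new edge at $x$ uses label $c^*$.}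
\label{fig:step}
\end{figure}

\begin{proof}[Proof of \textup{(M2)}]
Suppose that $U(\tau)$ contains $K=r+1$ types $x_1,\dots,x_K$. They lie on the path from $\rho$ to $\tau$, so we may assume that their depths satisfy $a_1<\dots<a_K$. Let $\sigma_l$ be a witness for $x_l$. For $l\le j\le K$ we have $\sigma_j\sim_{a_j+1}\tau$, hence $\sigma_j\sim_{a_l+1}\tau$ by Lemma~\ref{lem:classes}(c). Thus
\begin{equation}\label{eq:oneclass}
\sigma_l,\dots,\sigma_K\ \text{ lie in one class of }\sim_{a_l+1}\qquad(1\le l\le K).
\end{equation}
We prove the following statement by downward induction on $l$.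
\begin{quote}
$S(l)$: for every $p\in[M]^{a_l}$ there are edges $\varepsilon_l,\dots,\varepsilon_K$ that form, in some order, a decreasing matching, where $\varepsilon_j$ joins an $A$-vertex of type $x_j$ to a $T$-vertex of type $\sigma_j$, and all addresses extend $p$.
\end{quote}
For $S(K)$ take the edge from $(x_K;p)$ to $t(\sigma_K;p,\mathbf1)$.

Let $l<K$, assume $S(l+1)$, let $p\in[M]^{a_l}$ and put $x=(x_l;p)$. Since $a_{l+1}\ge a_l+1$, for each $c\in[M]$ we can apply $S(l+1)$ to the word $(p,c,\mathbf1)$ of length $a_{l+1}$. This gives a decreasing matching $\{\varepsilon^c_j:l<j\le K\}$ all of whose addresses extend $(p,c)$. Let $L_c$ be the set of those $j$ for which the $A$-end of $\varepsilon^c_j$ is left of $x$. For the other $j$ the $A$-end is right of $x$; it is not $x$, because $x_j\ne x_l$. There are at most $2^{K-l}\le2^r$ possible sets $L_c$ and $M>2\cdot2^r$ labels, so there are labels $c<c^*<c'$ with the same set $L$.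

By \eqref{eq:oneclass} and Lemma~\ref{lem:classes}(a), any two $T$-vertices whose types are among $\sigma_l,\dots,\sigma_K$ and whose addresses extend $p$ and have different labels in coordinate $a_l+1$ are ordered by that label, with one common orientation. Suppose it is $+$, and take (see Figure~\ref{fig:step})
\begin{itemize}
\item the edges $\varepsilon^{c'}_j$ with $j\in L$,
\item the edge from $x$ to $t(\sigma_l;p,c^*,\mathbf1)$, which exists because $x_l\in B(\sigma_l)$ and $\sigma_l$ has depth at least $a_l+1$,
\item the edges $\varepsilon^c_j$ with $l<j\le K$, $j\notin L$.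
\end{itemize}
The $A$-ends of the first group are left of $x$ since $L_{c'}=L$, and those of the third group are right of $x$ since $L_c=L$. The $T$-ends of the first group have label $c'$ and are larger than the $T$-end of the middle edge, which has label $c^*$ and is larger than the $T$-ends of the third group, with label $c$. The first group is a subset of one decreasing matching, and so is the third. Hence the chosen edges form a decreasing matching as in $S(l)$. If the orientation is $-$, the $T$-vertices with label $c$ are the largest and those with label $c'$ the smallest, and the same choice with $c$ and $c'$ exchanged works.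

Now $S(1)$ gives a decreasing matching of size $r+1$, a contradiction.
\end{proof}

This completes the proof of Proposition~\ref{prop:memory}.

\section{Iterated compression}\label{sec:recursion}

Fix $D$ and sets $U(\tau)$ as in Proposition~\ref{prop:memory}; from now on only (M1)--(M3) are used. To iterate the computation of Section~\ref{sec:memory} we record what a block provides. It has four parameters: the free space $w$ that it needs in the bag while it is being built, the number $z$ of keys that it leaves behind, the amount $\mu$ of memory that the keys force, and the depth $d$ that it uses. It must be available below every type and must carry along a given set $Y$, the keys of earlier blocks. For a descendant $s'$ of $s$, let $(s,s']$ be the set of types on the path from $s$ to $s'$, without $s$ and with $s'$. For positive integers $w,z,\mu,d$ consider the statement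
\begin{quote}
$P(w,z,\mu,d)$: for every type $s$ with $d_s+d\le D$ and every $Y\subseteq B(s)$ with $|Y|\le k-w$, there are a descendant $s'$ of $s$ with $d_{s'}\le d_s+d$ and a set $Z\subseteq(s,s']$ with $|Z|=z$ and $Y\cup Z\subseteq B(s')$, such that every proper descendant $\tau$ of $s'$ with $Z\subseteq B(\tau)$ satisfies $|U(\tau)\cap(s,s']|\ge\mu$.
\end{quote}

The smallest block is a single type.

\begin{lemma}\label{lem:base}
$P(1,1,1,1)$ holds.
\end{lemma}

\begin{proof}
Since $d_s<D$ and $|Y|\le k-1$, the type $s$ has a child $v$ keeping $Y$. Put $s'=v$ and $Z=\{v\}$. If $\tau$ is a proper descendant of $v$ with $v\in B(\tau)$, then $v\in U(\tau)$ by (M1).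
\end{proof}

Now concatenate $m$ blocks, close them with a type $e$ that keeps all their keys, and use (M3) at $e$ to find $y$ blocks whose keys force as much memory as $g+1$ blocks.

\begin{lemma}\label{lem:step}
Suppose that $P(w,z,\mu,d)$ holds and that $m\ge g\ge y\ge1$ are integers with $\binom my>r\binom gy$. Then $P\big(w+mz,\ yz+1,\ (g+1)\mu,\ md+1\big)$ holds.
\end{lemma}

\begin{proof}
Let $s$ and $Y\subseteq B(s)$ be given with $d_s+md+1\le D$ and $|Y|\le k-w-mz$. Put $s_0=s$. For $i=1,\dots,m$ in turn we apply $P(w,z,\mu,d)$ to the type $s_{i-1}$ and the set $Y_{i-1}=Y\cup Z_1\cup\dots\cup Z_{i-1}$, and obtain $s_i$ and $Z_i\subseteq(s_{i-1},s_i]$. This is legitimate: by induction $Y_{i-1}\subseteq B(s_{i-1})$ and $d_{s_{i-1}}\le d_s+(i-1)d$, so that $d_{s_{i-1}}+d\le D$, and $|Y_{i-1}|\le k-w-mz+(i-1)z\le k-w$. The sets $(s_{i-1},s_i]$ are pairwise disjoint, hence so are the $Z_i$. The set $Y_m=Y\cup Z_1\cup\dots\cup Z_m\subseteq B(s_m)$ has at most $k-w\le k-1$ elements, and $d_{s_m}\le d_s+md<D$. So $s_m$ has a child $e$ keeping $Y_m$, and $d_e\le d_s+md+1$.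

For a $y$-element set $X\subseteq[m]$ let $Z_X=\{e\}\cup\bigcup_{i\in X}Z_i$. Then $|Z_X|=yz+1$, $Z_X\subseteq(s,e]$ and $Y\cup Z_X\subseteq B(e)$. If for some $X$ every proper descendant $\tau$ of $e$ with $Z_X\subseteq B(\tau)$ has $|U(\tau)\cap(s,e]|\ge(g+1)\mu$, then $s'=e$ and $Z=Z_X$ are as required.

Suppose not. Then for every $X$ there is a proper descendant $\tau_X$ of $e$ with $Z_X\subseteq B(\tau_X)$ and $|U(\tau_X)\cap(s,e]|<(g+1)\mu$. Let $J_X$ be the set of blocks that $\tau_X$ remembers well:
\[
J_X=\{i\in[m]:|U(\tau_X)\cap(s_{i-1},s_i]|\ge\mu\}.
\]
First, $X\subseteq J_X$: for $i\in X$ the type $\tau_X$ is a proper descendant of $s_i$ with $Z_i\subseteq B(\tau_X)$, and the property of $s_i$ and $Z_i$ applies. Second, $|J_X|\le g$: the sets $(s_{i-1},s_i]$ are disjoint subsets of $(s,e]$, so $|J_X|\,\mu<(g+1)\mu$. Third, there are at most $r$ different sets $J_X$: each $(s_{i-1},s_i]$ is contained in $\mathrm{anc}(e)$, so $J_X$ is determined by the trace $U(\tau_X)\cap\mathrm{anc}(e)$, and $e\in B(\tau_X)$, so (M3) applies. This is why $e$ is one of the keys. Therefore each of the $\binom my$ sets $X$ is contained in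 one of at most $r$ sets of size at most $g$, and each of these has at most $\binom gy$ subsets of size $y$. So $\binom my\le r\binom gy$, contrary to the hypothesis.
\end{proof}

\begin{corollary}\label{cor:product}
Let $J\ge1$ and $y\ge1$, and let $m_j\ge g_j\ge y$ be integers with $\binom{m_j}y>r\binom{g_j}y$ for $0\le j<J$. Let $z_0=1$ and $z_{j+1}=yz_j+1$. If $1+\sum_{j<J}m_jz_j\le k$, then $r\ge\prod_{j<J}(g_j+1)$.
\end{corollary}

\begin{proof}
Put $d_0=1$, $d_{j+1}=m_jd_j+1$ and $D=d_J+1$, and take the sets $U(\tau)$ of Proposition~\ref{prop:memory} for this $D$. (The order of choices is thus $r$, then $D$, then $M$ and $N$, and nothing is circular.) Lemma~\ref{lem:base} and $J$ applications of Lemma~\ref{lem:step} give $P(w,z_J,\mu,d_J)$ with $w=1+\sum_{j<J}m_jz_j\le k$ and $\mu=\prod_{j<J}(g_j+1)$. Apply it to $s=\rho$ and $Y=\emptyset$ to get $s'$ and $Z$. The inequality $\binom{m_j}y>r\binom{g_j}y$ forces $m_j>g_j$, so $m_{J-1}\ge y+1$ and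
\[
|Z|=z_J=yz_{J-1}+1\le m_{J-1}z_{J-1}\le k-1 .
\]
As $Z\subseteq B(s')$ and $d_{s'}\le d_J<D$, the type $s'$ has a child $\tau$ keeping $Z$. Then $\mu\le|U(\tau)|\le r$ by (M2).
\end{proof}

\section{Choice of parameters}\label{sec:parameters}

Write $\ell=\ln k$. Each round multiplies the number of keys by about $y$, so round $j$ has room for about $k/y^j$ blocks, and there are about $J=\ell/\ln y$ rounds before the keys fill the bag. If $g_j=m_j/\lambda$ with $\lambda=k^{o(1)}$, the product in Corollary~\ref{cor:product} is about $\prod_{j<J}k^{1-o(1)}/y^j=k^{(1/2-o(1))J}$. So we want $\ln y$ small, subject to $\lambda^y>r$, which yields the binomial inequality. We may assume $r\le e^{\ell^2}$. The choice $\lambda=2$ made in Section~\ref{sec:memory} would then need $y$ of order $\ell^2$, so $\ln y\approx2\ln\ell$; taking $\lambda$ near $e^{\ell/\ln\ell}$, which is still $k^{o(1)}$, allows $y\approx\ell\ln\ell$ and $\ln y\approx\ln\ell$, doubling the number of rounds.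

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Fix $\varepsilon\in(0,1)$. We show that
\begin{equation}\label{eq:goal}
\ln r\ \ge\ \Big(\frac{1-\varepsilon^2}2-o(1)\Big)\frac{\ell^2}{\ln\ell}\qquad(k\to\infty).
\end{equation}
For those $k\ge e^e$ with $\ln r>\ell^2$ we have $\ln r>\ell^2/\ln\ell$, which is more than \eqref{eq:goal} asks. So let $k$ be large with $r\le e^{\ell^2}$, and put
\[
\lambda=\lceil e^{\ell/\ln\ell}\rceil,\qquad y=\lceil\ell\ln\ell\rceil+1,\qquad J=\Big\lfloor\frac{(1-\varepsilon)\ell}{\ln(y+1)}\Big\rfloor,
\]
\[
g_j=\Big\lfloor\frac k{2J\lambda(y+1)^j}\Big\rfloor,\qquad m_j=\lambda g_j\qquad(0\le j<J).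
\]
From $\ell\ln\ell\le y+1\le\ell\ln\ell+3$ we get $\ln(y+1)=(1+o(1))\ln\ell$, hence
\begin{equation}\label{eq:J}
J=(1-\varepsilon-o(1))\frac\ell{\ln\ell},
\end{equation}
and in particular $1\le J\le\ell$ for large $k$. Since $\lambda\le2e^{\ell/\ln\ell}$,
\begin{equation}\label{eq:small}
\ln\big(2J\lambda(y+1)\big)\le\frac\ell{\ln\ell}+\ln(4\ell)+\ln(y+1)=o(\ell).
\end{equation}
We verify the hypotheses of Corollary~\ref{cor:product}.

\emph{$m_j\ge g_j\ge y$.} By the definition of $J$, $(y+1)^j\le(y+1)^J\le k^{1-\varepsilon}$. By \eqref{eq:small}, $2J\lambda(y+1)\le k^\varepsilon$ for large $k$. Hence $g_j\ge k^\varepsilon/(2J\lambda)-1\ge y$, and $m_j\ge g_j$ as $\lambda\ge1$.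

\emph{The binomial inequality.} For $0\le i<y$ we have $\lambda g_j-i\ge\lambda(g_j-i)>0$, so
\[
\binom{m_j}y\Big/\binom{g_j}y=\prod_{i<y}\frac{m_j-i}{g_j-i}\ge\lambda^y>e^{(\ell/\ln\ell)(\ell\ln\ell)}=e^{\ell^2}\ge r .
\]

\emph{The space condition.} Since $z_{j+1}=yz_j+1\le(y+1)z_j$, we have $z_j\le(y+1)^j$, so $m_jz_j\le\lambda g_j(y+1)^j\le k/(2J)$ and $1+\sum_{j<J}m_jz_j\le1+k/2\le k$.

Corollary~\ref{cor:product} and $g_j+1\ge k/(2J\lambda(y+1)^j)$ give
\[
\ln r\ge\sum_{j<J}\big(\ell-\ln(2J\lambda)-j\ln(y+1)\big)
= J\Big(\ell-\ln(2J\lambda)-\frac{J-1}2\ln(y+1)\Big).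
\]
Here $J\ln(y+1)\le(1-\varepsilon)\ell$, and $\ln(2J\lambda)=o(\ell)$ by \eqref{eq:small}. So $\ln r\ge J\ell\big(\frac{1+\varepsilon}2-o(1)\big)$, and \eqref{eq:J} turns this into \eqref{eq:goal}.

Since $\ln Q_{\mathrm b}(k)=\ln r-\ln2$, the lower limit of $\ln Q_{\mathrm b}(k)\cdot\ln\ell/\ell^2$ as $k\to\infty$ is at least $(1-\varepsilon^2)/2$ for every $\varepsilon\in(0,1)$, hence at least $\frac12$. This is the bound for bipartite graphs, and $Q(k)\ge Q_{\mathrm b}(k)$. Finally, $\ell^2/\ln\ell$ grows faster than $C\ell$ for every constant $C$, so $Q(k)>k^C$ for all large $k$, while every polynomial $p$ satisfies $p(k)\le k^C$ for some $C$ and all large $k$.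
\end{proof}

\begin{remark}
Together with the known upper bound,
\[
\exp\Big(\big(\tfrac12-o(1)\big)\frac{(\ln k)^2}{\ln\ln k}\Big)\ \le\ Q(k)\ \le\ 2^k-1 .
\]
The true growth rate of $Q(k)$ between these bounds is not determined here.
\end{remark}

\begin{thebibliography}{1}

\bibitem{Wiechert}
Veit Wiechert, \emph{On the queue-number of graphs with bounded tree-width}, arXiv:1608.06091 (2016).

\end{thebibliography}
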